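# Rank-2 bundles of degree $2g-2$ with $\frac{g+3}{2}$ sections on a general curve of odd genus

## 1. Semistable bundles, $\mathrm{Cliff}_2$, and Brill–Noether loci

We work over $\mathbb C$. A curve is smooth, projective and connected, and $K=K_C$ is its canonical bundle. We write $LN$ for $L\otimes N$, and $h^i=\dim H^i$. Saying that a general curve of genus $g$ has a property means that the property holds on a dense open set of the moduli space, or of any irreducible parameter space in which every curve of genus $g$ occurs.

**Definition (slope, semistability).** The slope of a bundle $E$ of rank $n$ and degree $d$ on $C$ is $d/n$. The bundle is semistable (stable) if every subbundle $0\ne E'\subsetneq E$ has slope $\le d/n$ (respectively $<d/n$). For rank 2 only line subbundles matter.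

Example: $A_1\oplus A_2$ with $A_i$ line bundles is semistable exactly when $\deg A_1=\deg A_2$, and it is never stable. A semistable rank-2 bundle of degree $2g-2$ that is not stable has a line subbundle $A_1$ of degree $g-1$, and the quotient $A_2$ has degree $g-1$ too.

**Definition (S-equivalence).** If $E$ is semistable of rank 2 and not stable, it is an extension $0\to A_1\to E\to A_2\to0$ with $\deg A_1=\deg A_2$, and $\mathrm{gr}(E)=A_1\oplus A_2$. If $E$ is stable, $\mathrm{gr}(E)=E$. Two semistable bundles are S-equivalent if their $\mathrm{gr}$ are isomorphic. Let $M(2,d)$ be the moduli space of stable bundles of rank 2 and degree $d$, and $\widetilde M(2,d)$ the moduli space of S-equivalence classes $[E]$ of semistable ones.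

Example: on a curve of genus $\ge1$ take a non-split extension $0\to\mathcal O\to E\to\mathcal O\to0$. The section $1$ of the quotient is sent by the connecting map to the extension class, which is nonzero, so it does not lift and $h^0(E)=1$. But $\mathrm{gr}(E)=\mathcal O^2$ has $h^0=2$. So $h^0$ is not constant on an S-equivalence class; in general $h^0(E)\le h^0(\mathrm{gr}(E))$.

**Definition (Brill–Noether loci).**
$$B(2,d,k)=\{E\in M(2,d)\mid h^0(E)\ge k\},\qquad \widetilde B(2,d,k)=\{[E]\in\widetilde M(2,d)\mid h^0(\mathrm{gr}(E))\ge k\}.$$
The corresponding loci of bundles with determinant $K_C$ are written $B(2,K_C,k)$ and $\widetilde B(2,K_C,k)$.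

Example: in the previous example $[E]\in\widetilde B(2,0,2)$, while $B(2,0,1)=\emptyset$, since a nonzero section of a degree-0 bundle generates a rank-1 subsheaf of degree $\ge0$, which is forbidden by stability.

**Definition ($\gamma$ and $\mathrm{Cliff}_2$).** For $E$ semistable of rank $n$ and degree $d$ put $\gamma(E)=\frac1n\bigl(d-2(h^0(E)-n)\bigr)$, and
$$\mathrm{Cliff}_2(C)=\min\{\gamma(E)\mid E\text{ semistable of rank }2,\ h^0(E)\ge4,\ \deg E\le2g-2\}.$$
A bundle $E$ computes $\mathrm{Cliff}_2(C)$ if it attains this minimum.

Example: for a line bundle $L$ with $h^0(L)=2$ one has $\gamma(L\oplus L)=\frac12(2\deg L-4)=\deg L-2$. If $g=2m+1$, the Brill–Noether number of pencils of degree $m+2$ is $g-2(g-(m+2)+1)=1\ge0$. So every curve of genus $g$ has a line bundle $L$ of degree $m+2$ with $h^0(L)\ge2$ (existence by Kempf and Kleiman–Laksov). If $h^0(L)=2$, the bundle $L\oplus L$ has $h^0=4$ and $\gamma=m$.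

**Definition (BN-general).** A curve of genus $g$ is BN-general if $h^0(A)\,h^1(A)\le g$ for every line bundle $A$.

This holds for a general curve (Griffiths–Harris). It also holds whenever all Petri maps $H^0(A)\otimes H^0(KA^{-1})\to H^0(K)$ are injective: compare dimensions, using $h^0(KA^{-1})=h^1(A)$.

Example: for $A=\mathcal O$ the product is exactly $g$. A hyperelliptic curve of genus $g\ge3$ is not BN-general: the pencil $A$ of degree 2 has $h^0=2$, $h^1=g-1$, and $2(g-1)>g$.

**Definition (determinant map).** For a rank-2 bundle $F$, let $\delta_F:\Lambda^2H^0(F)\to H^0(\det F)$ send $s\wedge t$ to the section $s\wedge t$ of $\Lambda^2F=\det F$.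

Example: if $F=L\oplus N$, then $\Lambda^2H^0(L)$ and $\Lambda^2H^0(N)$ go to $0$, and the image of $\delta_F$ is the image of the multiplication $H^0(L)\otimes H^0(N)\to H^0(LN)$.

## 2. The value $\gamma=\frac{g-1}{2}$ in degree $2g-2$, and the conjecture of Bakker and Farkas

The following results are known (Bakker–Farkas).

1. (i) On a general curve of genus $g$, every bundle computing $\mathrm{Cliff}_2(C)$ has either $h^0=4$, or degree $2g-2$ and $h^0=2+\lceil\frac{g-1}2\rceil$.
2. (ii) The second possibility does not arise when $g$ is even and $g\ge10$.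
3. (iii) For $g$ odd and $g\ge15$, $\widetilde B(2,K_C,\frac{g+3}2)=\emptyset$ on a general curve.

From now on $g=2m+1$ is odd, so $2g-2=4m$ and $2+\frac{g-1}2=\frac{g+3}2=m+2$. A bundle of degree $4m$ with $m+2$ sections has $\gamma=\frac12(4m-2m)=m$. This is the value of $\gamma(L\oplus L)$ in the example above, so the number $\gamma$ alone does not rule out the second possibility.

The conjecture of Bakker and Farkas, as posed in Peter Newstead, "Some examples of rank-2 Brill-Noether loci", arXiv:1608.06421 (2016), says that for $g$ odd, $g\ge15$, the second possibility does not arise either. By (iii), all that is missing is the determinant: can a semistable bundle of degree $2g-2$ with $\frac{g+3}2$ sections have determinant different from $K$? The answer is no, already from genus 11 on.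

**Theorem A.** Let $g=2m+1\ge11$ be odd and $C$ a general curve of genus $g$. Every semistable rank-2 bundle $F$ of degree $2g-2$ on $C$ with $h^0(F)\ge\frac{g+3}2$ is stable, has $h^0(F)=\frac{g+3}2$, and satisfies $\det F\cong K_C$.

**Theorem B (the conjecture).** On a general curve of odd genus $g\ge15$ there is no semistable rank-2 bundle of degree $2g-2$ with $h^0\ge\frac{g+3}2$. In particular $B(2,2g-2,\frac{g+3}2)=\widetilde B(2,2g-2,\frac{g+3}2)=\emptyset$, and every bundle computing $\mathrm{Cliff}_2(C)$ has $h^0=4$.

**Theorem A implies Theorem B.** Let $F$ be semistable of degree $2g-2$ with $h^0(F)\ge\frac{g+3}2$. By Theorem A it is stable, with determinant $K_C$ and $h^0(F)=\frac{g+3}2$. As $\mathrm{gr}(F)=F$, this puts $[F]$ in $\widetilde B(2,K_C,\frac{g+3}2)$, which is empty by (iii). So there is no such $F$. If $[E]\in\widetilde B(2,2g-2,\frac{g+3}2)$, apply this to the semistable bundle $\mathrm{gr}(E)$. The last statement is then (i). $\square$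

It remains to prove Theorem A. Throughout, $m\ge5$ unless another value is stated.

## 3. Line bundles on BN-general curves, and direct sums

On a curve of genus $2m+1$ Riemann–Roch reads $h^0(A)-h^1(A)=\deg A-2m$.

**Lemma 1.** Let $C$ be BN-general of genus $2m+1$, and $A$ a line bundle with $p=h^0(A)\ge2$ and $q=h^1(A)\ge2$. Then $p+q\le m+2$, with equality only if $\{p,q\}=\{2,m\}$.

Proof. From $(p-2)(q-2)\ge0$ we get $2(p+q)-4\le pq\le2m+1$, so $p+q\le m+2$ by integrality. If $p+q=m+2$, then $pq\le2m+1=2(p+q)-3$, that is, $(p-2)(q-2)\le1$. So $p=2$, or $q=2$, or $p=q=3$. The last gives $m=4$, which is excluded. $\square$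

**Lemma 2.** Let $C$ be BN-general and $L$ a line bundle of degree $m+2$.

(a) If $h^0(L)\ge2$, then $h^0(L)=2$ and $h^1(L)=m$.

(b) In that case $L$ and $N=KL^{-1}$ are globally generated.

Proof. (a) If $h^0(L)=p\ge3$, then $h^1(L)=p+m-2$ and $p(p+m-2)\ge3(m+1)>2m+1$, against BN-generality. So $p=2$ and $h^1(L)=2-(m+2-2m)=m$.

(b) If $x$ is a base point of $L$, then $h^0(L(-x))=2$ and $h^1(L(-x))=m+1$, but $2(m+1)>g$. If $x$ is a base point of $N$, then $h^1(L(x))=h^0(N(-x))=m$ and, by Riemann–Roch, $h^0(L(x))=m+(m+3-2m)=3$, but $3m>g$. $\square$

The simplest bundles are those that are not stable. Let $F$ be semistable of degree $4m$, not stable, with $h^0(F)\ge m+2$. It is an extension of line bundles $A_1,A_2$ of degree $2m=g-1$. Then $h^0(A_i)=h^1(A_i)$, so on a BN-general curve $h^0(A_i)\le\sqrt{2m+1}$ and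
$$m+2\le h^0(F)\le2\sqrt{2m+1},\qquad\text{i.e. }(m+2)^2\le8m+4,\quad m^2-4m\le0 .$$
For $m\ge5$ this is false, so $F$ is stable. For $m=4$ equality is possible, and it occurs. On a general curve of genus 9 there is a line bundle $A$ of degree 8 with $h^0(A)=3$ (the Brill–Noether number is $9-3\cdot3=0$), and $A\oplus A$ has degree $16=2g-2$ and $h^0=6=\frac{g+3}2$. We show in Section 11 that its determinant $A^2$ is not $K$. So Theorem A fails in genus 9, and $m\ge5$ is a real hypothesis.

## 4. Sections $s,t$ with $s\wedge t=0$

The first tool for stable $F$ is a dimension count. A decomposable vector $s\wedge t$ in $\ker\delta_F$ means that $s$ and $t$ lie in one line subbundle, and then $F$ is an extension of line bundles, to which Lemma 1 applies.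

**Lemma 3.** Let $C$ be BN-general of genus $2m+1$, and $F$ semistable of rank 2 and degree $4m$ with $h^0(F)\ge m+2$.

(a) $F$ is stable.

(b) $h^0(F)=m+2$.

(c) If $\delta_F$ has rank $\le2m$, there is an exact sequence
$$0\to L\to F\to KL'^{-1}\to0 \tag{4.1}$$
with $h^0(L)=h^0(L')=2$, $\deg L=\deg L'=m+2$, and $H^0(F)\to H^0(KL'^{-1})$ surjective.

Proof. Part (a) was shown in Section 3.

**Step 1: a criterion for a line subbundle with two sections.** Let $V\subseteq H^0(F)$ have dimension $k$, and let $\tau$ be the rank of $\Lambda^2V\to H^0(\det F)$. The projectivized kernel is cut out by $\tau$ hyperplanes in $\mathbb P(\Lambda^2V)$, and $\mathrm{Gr}(2,V)\subset\mathbb P(\Lambda^2V)$ has dimension $2(k-2)$. So if $\tau\le2(k-2)$ they meet: there are independent $s,t\in V$ with $s\wedge t=0$. These generate a rank-1 subsheaf of $F$. Its saturation is a line subbundle $L\subset F$ with $h^0(L)\ge2$, and $M=F/L$ is a line bundle.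

**Step 2: where the criterion applies.** If $h^0(F)\ge m+3$, take $\dim V=k=m+3$. Since $\deg\det F=2g-2$, we have $\tau\le h^0(\det F)\le g=2m+1\le2m+2=2(k-2)$. In (c), once (b) is known, take $V=H^0(F)$, $k=m+2$; the hypothesis is $\tau\le2m=2(k-2)$.

**Step 3: the numbers of $L$ and $M$.** Put $p=h^0(L)$, $q=h^1(L)$, $p'=h^0(M)$, $q'=h^1(M)$. By stability $\deg L<2m$, so $q-p=2m-\deg L>0$. Thus $q>p\ge2$, and $p+q\le m+2$ by Lemma 1. As $\deg M=4m-\deg L$, also $p'-q'=2m-\deg L=q-p$. Hence
$$p'>q',\qquad p+p'=q+q'.$$
If $q'\le1$, then $p+p'\le q+1\le(m+2-p)+1\le m+1$, contradicting $p+p'\ge h^0(F)\ge m+2$. So $q'\ge2$, $p'\ge2$, and Lemma 1 applies to $M$ as well: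
$$2(p+p')=(p+q)+(p'+q')\le2(m+2).$$
So $h^0(F)\le p+p'\le m+2$.

**Step 4: conclusions.** If $h^0(F)\ge m+3$, Steps 2 and 3 contradict each other; this proves (b). In (c), $m+2=h^0(F)\le p+p'\le m+2$, so equality holds throughout, in both uses of Lemma 1. With $q>p$ and $p'>q'$ this gives $p=2$, $q=m$, $p'=m$, $q'=2$. Then $\deg L=2m+p-q=m+2$ and $\deg M=2m+p'-q'=3m-2$. The bundle $L'=KM^{-1}$ has $h^0(L')=q'=2$ and degree $4m-(3m-2)=m+2$. Finally $h^0(F)=h^0(L)+h^0(M)$ says that $H^0(F)\to H^0(M)$ is onto. $\square$

If $\det F\not\cong K$, then $\det F$ has degree $2g-2$ and $h^1=0$, so $h^0(\det F)=g-1=2m$ and (c) applies automatically. Every counterexample to Theorem A on a BN-general curve is therefore an extension (4.1). Here the numerical argument ends: all inequalities have become equalities, and no contradiction is left in them.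

## 5. Extensions in which all sections lift, and the limits of counting

The next task is to decide which extensions (4.1) exist.

**Lemma 4.** Let $L,L'$ be line bundles on $C$, $N=KL^{-1}$, $N'=KL'^{-1}$, and let $e$ be the class of an extension $0\to L\to F\to N'\to0$, viewed as an element of $H^1(LN'^{-1})=H^0(NN')^*$. All sections of $N'$ lift to $F$ if and only if $e$ annihilates the image of the multiplication
$$\beta:H^0(N)\otimes H^0(N')\to H^0(NN').$$

Proof. The connecting map $H^0(N')\to H^1(L)=H^0(N)^*$ is cup product with $e$, so it sends $s$ to the functional $t\mapsto e(ts)$. It vanishes for all $s$ if and only if $e$ vanishes on all products $ts$. $\square$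

So the extension classes we want form the space $(\mathrm{coker}\,\beta)^*$. In the case $L'=L$ a nonzero class always gives a stable bundle.

**Lemma 5.** Let $C$ be BN-general, $L$ of degree $m+2$ with $h^0(L)=2$, $N=KL^{-1}$, and $0\to L\to F\to N\to0$ a non-split extension in which all sections of $N$ lift. Then $F$ is stable of degree $4m$, with $\det F=K$ and $h^0(F)=m+2$.

Proof. The last two claims are clear, since $LN=K$, and $h^0(N)=h^1(L)=m$ by Lemma 2. Suppose $F$ is not stable. Then it has a quotient line bundle $B$ with $\deg B\le2m$, and the kernel is $KB^{-1}$, of degree $\ge2m$. The composite $L\to F\to B$ is nonzero: otherwise $L\subset KB^{-1}$, and since $L$ is saturated in $F$ we would have $L=KB^{-1}$, although $m+2<2m$. So $L\to B$ is injective and $p=h^0(B)\ge2$. Put $q=h^1(B)=h^0(KB^{-1})$. Then $q\ge p$ because $\deg B\le2m$, and $p+q\ge h^0(F)=m+2$. By Lemma 1, $p=2$ and $q=m$, so $\deg B=2m+p-q=m+2=\deg L$. A nonzero map between line bundles of the same degree is an isomorphism, so $F\to B\cong L$ splits the sequence, a contradiction. $\square$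

Genus 11 by hand. Let $m=5$, let $C$ be BN-general and $L$ of degree 7 with $h^0(L)=2$ (it exists by Section 1 and Lemma 2). Then $\deg N=13$ and $h^0(N)=5$. As $\deg N^2=26>20$, we have $h^0(N^2)=26-10=16$. For $L'=L$ the map $\beta$ factors through $\mathrm{Sym}^2H^0(N)$, of dimension 15. So $\beta$ is not onto, there is a nonzero $e$, and Lemma 5 produces a stable bundle of degree $20=2g-2$ with $7=\frac{g+3}2$ sections and determinant $K$. Hence the conclusion of Theorem B fails in genus 11, while Theorem A says that only the canonical determinant occurs.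

The sensible first plan for Theorem A is now this. Let $\det F\not\cong K$ on a BN-general curve. Then $F$ is an extension (4.1); its determinant is $L\otimes KL'^{-1}$, so $L\not\cong L'$. Moreover the extension does not split, since $N'$ has degree $3m-2>2m$ and cannot be a subbundle of the stable bundle $F$. By Lemma 4 it would be enough that $\beta$ is surjective for all pairs $L\not\cong L'$ of pencils of degree $m+2$. The dimensions permit it: $h^0(N)h^0(N')=m^2$, and $h^0(NN')=(6m-4)-2m=4m-4$, with $m^2-(4m-4)=(m-2)^2>0$. But a dimension count proves no surjectivity, and the pair $(L,L')$ varies in a family that contains the diagonal, where, as genus 11 shows, surjectivity can fail.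

To get surjectivity one wants a special curve $C_0$ on which multiplication of sections can be controlled, and then to deform from $C_0$ to the general curve. A curve on a K3 surface is such a $C_0$, and there we shall prove that every $F$ has canonical determinant. Two obstacles appear in the deformation. The condition $\det F\not\cong K$ is open, not closed: bundles $F_t$ with $\det F_t\not\cong K$ on nearby curves may have a limit $F_0$ with $\det F_0\cong K$, so a statement on the determinant over $C_0$ alone gives nothing. And one cannot hope to show that $C_0$ carries no $F$ at all, because it does carry one (Proposition 12(2)).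

What gets past this point is the jump of $h^0(\det F_t)$ from $g-1$ to $g$ in the limit. By Lemma 3(b), $h^0(F_t)=h^0(F_0)=m+2$, so every section of $F_0$ is a limit of sections of $F_t$. Hence the image of $\delta_{F_0}$ lies in the limit of the spaces $H^0(\det F_t)$, which has dimension $g-1$. If we can prove on $C_0$ that $\delta_{F_0}$ is surjective onto the $g$-dimensional space $H^0(K)$, there is a contradiction. So the goal on $C_0$ is: $\det F\cong K$ and $\delta_F$ is onto, for every $F$ in question.

## 6. The bundles $E_L$ and $A_E$ on a K3 surface of Picard number one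

Let $S$ be a K3 surface with $\mathrm{Pic}\,S=\mathbb ZH$, $H$ ample, $H^2=4m$. It exists: a very general primitively polarized K3 surface of degree $4m$ has Picard group generated by the polarization. The system $|H|$ is base point free (Saint-Donat), so its general member is smooth. All members are reduced and irreducible, because $H$ generates $\mathrm{Pic}\,S$. By Lazarsfeld ("Brill–Noether–Petri without degenerations", J. Differential Geom. 1986), under this condition all Petri maps of a general smooth member of $|H|$ are injective. Fix such a member $C_0$. It has genus $\frac12H^2+1=2m+1$, it is BN-general, and $\mathcal O_S(H)|_{C_0}=K_{C_0}=K$ by adjunction.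

**Definition (Mukai vector).** For a coherent sheaf $V$ on $S$ of rank $r$ with $c_1(V)=cH$, put $v(V)=(r,c,s)$ with $s=\chi(V)-r$, and $v^2=4mc^2-2rs$. If $r>0$, the slope is $\mu(V)=c/r$. We write $c(V)$ for $c$. A torsion-free sheaf $V$ is $\mu$-stable if $\mu(V')<\mu(V)$ for all subsheaves $V'$ with $0<\mathrm{rk}\,V'<\mathrm{rk}\,V$; equivalently, $\mu(Q)>\mu(V)$ for all torsion-free quotients $Q$ with $0<\mathrm{rk}\,Q<\mathrm{rk}\,V$. It is $\mu$-semistable if the same holds with $\le$ and $\ge$.

The vector $v$ is additive in exact sequences, and Riemann–Roch gives $\sum(-1)^i\dim\mathrm{Ext}^i(V,V)=-v^2$. A $\mu$-stable torsion-free sheaf is simple, so $\mathrm{Hom}(V,V)$ and its Serre dual $\mathrm{Ext}^2(V,V)$ have dimension 1, and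
$$v(V)^2=\dim\mathrm{Ext}^1(V,V)-2\ge-2. \tag{6.1}$$

Example: $v(\mathcal O_S)=(1,0,1)$ and $v^2=-2$, in accordance with $\mathrm{Ext}^1(\mathcal O,\mathcal O)=H^1(\mathcal O_S)=0$. For the ideal sheaf of a point, $\chi=1$, $v=(1,0,0)$ and $v^2=0$, so $\dim\mathrm{Ext}^1=2$, the number of parameters of the point.

**Lemma 6.** A globally generated vector bundle $V$ on $S$ with $c_1(V)=H$ and $H^0(V^*)=0$ is $\mu$-stable.

Proof. Let $Q$ be a torsion-free quotient with $0<r=\mathrm{rk}\,Q<\mathrm{rk}\,V$, and $c=c(Q)$. It is globally generated. Choosing $r$ generically independent sections we get an injection $\mathcal O^r\to Q$ whose determinant is a nonzero section of $\det Q=\mathcal O(cH)$, so $c\ge0$. Suppose $c=0$. The determinant is then a nonzero constant, and it is also the determinant of the composite $\mathcal O^r\to Q\to Q^{**}$ of vector bundles ($Q^{**}$ is reflexive on a smooth surface, so locally free). So this composite is an isomorphism, and $Q\to Q^{**}$ is surjective. It is injective since $Q$ is torsion-free, so $Q\cong\mathcal O^r$. Then $V$ maps onto $\mathcal O^r$, and $H^0(V^*)\ne0$,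 a contradiction. So $c\ge1$ and $\mu(Q)\ge\frac1r>\frac1{\mathrm{rk}\,V}=\mu(V)$. $\square$

**Definition ($E_L$ and $A_E$).** Let $L$ be a line bundle on $C_0$ with $h^0(L)=2$ and $\deg L=m+2$, and $N=KL^{-1}$. Both are globally generated and $h^0(N)=m$, by Lemma 2. The bundle $E=E_L$ on $S$ is the dual of $\ker(H^0(L)\otimes\mathcal O_S\to L)$. For a globally generated $E$, put $M_E=\ker(H^0(E)\otimes\mathcal O_S\to E)$ and $A_E=M_E^*$.

Example: for $m=5$ (genus 11) the next lemma says that $E_L$ has rank 2 and seven sections, and $A_E$ has rank 5; the vectors are $(2,1,5)$ and $(5,1,2)$.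

**Lemma 7.** With this notation:

(a) $E=E_L$ is a vector bundle of rank 2 with $\det E=\mathcal O(H)$, and there is an exact sequence
$$0\to H^0(L)^*\otimes\mathcal O_S\to E\to N\to0. \tag{6.2}$$

(b) $h^1(E)=h^2(E)=0$, $h^0(E)=m+2$, the map $H^0(E)\to H^0(N)$ is onto, and $E$ is globally generated.

(c) $v(E)=(2,1,m)$, $v(A_E)=(m,1,2)$, and both bundles are $\mu$-stable.

Proof. (a) The map $H^0(L)\otimes\mathcal O_S\to L$ is surjective, and $L$ is a line bundle on a Cartier divisor, so its kernel $E^*$ is a vector bundle of rank 2 with determinant $\mathcal O(-H)$. Applying $\mathcal Hom(\cdot,\mathcal O_S)$ to $0\to E^*\to H^0(L)\otimes\mathcal O_S\to L\to0$ gives (6.2), since $\mathcal Ext^1(L,\mathcal O_S)=L^{-1}\otimes\mathcal O_{C_0}(C_0)=L^{-1}K=N$.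

(b) In the sequence defining $E^*$ the map on $H^0$ is the identity of $H^0(L)$, and $H^1(\mathcal O_S)=0$. So $H^0(E^*)=H^1(E^*)=0$, and by Serre duality $h^2(E)=h^1(E)=0$. Since $H^1(\mathcal O_S)=0$, (6.2) shows that $H^0(E)\to H^0(N)$ is onto and $h^0(E)=2+m$. In (6.2) the subsheaf is generated by global sections, the quotient $N$ is too, and the sections of $N$ lift. So $E$ is globally generated.

(c) We have $\chi(E)=m+2$, so $v(E)=(2,1,m)$, and $E$ is $\mu$-stable by Lemma 6, as $H^0(E^*)=0$. The bundle $M_E$ has rank $m$, $c_1=-H$ and $\chi(M_E)=2(m+2)-(m+2)=m+2$. By Serre duality $\chi(A_E)=\chi(M_E)=m+2$, so $v(A_E)=(m,1,2)$. Dualizing $0\to M_E\to H^0(E)\otimes\mathcal O_S\to E\to0$ shows that $A_E$ is a quotient of $H^0(E)^*\otimes\mathcal O_S$, so it is globally generated. And $H^0(A_E^*)=H^0(M_E)=0$, since $H^0(E)\otimes\mathcal O_S\to E$ induces the identity on $H^0(E)$. So $A_E$ is $\mu$-stable by Lemma 6. $\square$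

Why do these bundles help? The failure of $H^0(E)\otimes H^0(E')\to H^0(E\otimes E')$ to be onto is measured by $H^1(E\otimes M_{E'})$, which is dual to $\mathrm{Ext}^1(E,A_{E'})$. A vanishing theorem for this group is a surjectivity theorem for all pairs $L,L'$ at once.

## 7. $\mathrm{Ext}^1(E,A)=0$ for vectors $(2,1,m)$ and $(m,1,2)$

**Proposition 8.** Let $E,A$ be $\mu$-stable vector bundles on $S$ with $v(E)=(2,1,m)$, $v(A)=(m,1,2)$, $m\ge5$. Then $\mathrm{Ext}^1(E,A)=0$.

Proof. Suppose there is a non-split extension $0\to A\to G\to E\to0$. Then $v(G)=(m+2,2,m+2)$ and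
$$v(G)^2=16m-2(m+2)^2=-2(m-2)^2<-2 .$$
So $G$ is too negative to be $\mu$-stable by (6.1). We destabilize it and find that the pieces are too negative as well.

**Step 1: $G$ is not $\mu$-semistable.** This rules out pieces of equal slope. If $G$ were $\mu$-semistable, its Jordan–Hölder factors would be $\mu$-stable torsion-free sheaves of slope $\frac2{m+2}$, with positive integers $c_i$ summing to 2. One factor is impossible, since then $G$ would be $\mu$-stable with $v(G)^2<-2$. With two factors, $c_1=c_2=1$ and $v_i=(\frac{m+2}2,1,s_i)$. By (6.1), $4m-(m+2)s_i\ge-2$, so $s_i\le\frac{4m+2}{m+2}<4$. Hence $m+2=s_1+s_2\le6$, contradicting $m\ge5$.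

**Step 2: the shape of the maximal destabilizing subsheaf.** Let $G_1\subset G$ be the maximal $\mu$-destabilizing subsheaf. It is $\mu$-semistable, saturated and proper, with $\mu(G_1)>\frac2{m+2}$. Let $K_1=G_1\cap A$, $\rho=\mathrm{rk}\,K_1$, and let $I\subset E$ be the image of $G_1$.

First, $I\ne0$: a nonzero subsheaf of $A$ has slope at most $\frac1m$, and $\frac1m<\frac2{m+2}$.

Next, $I$ is a nonzero torsion-free quotient of the $\mu$-semistable $G_1$, so $\mu(I)\ge\mu(G_1)>0$. A rank-1 subsheaf of $E$ has $c<\frac12$, so $c\le0$. Hence $\mathrm{rk}\,I=2$. As $I\subset E$ has full rank, $c(I)\le c(E)=1$.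

Since $G_1$ is saturated and proper, $\rho+2=\mathrm{rk}\,G_1<m+2$, so $\rho<m$. If $\rho\ge1$, stability of $A$ gives $c(K_1)<\frac\rho m<1$, so $c(K_1)\le0$. If $\rho=0$, then $K_1=0$ because $A$ is torsion-free.

Therefore $0<c(G_1)=c(K_1)+c(I)\le1$. So $c(G_1)=1$, which forces $c(I)=1$ and $c(K_1)=0$. The torsion sheaf $E/I$ has $c_1=0$, hence no one-dimensional support, so it has finite length. Finally $\mu(G_1)=\frac1{\rho+2}>\frac2{m+2}$ says
$$\rho<\frac{m-2}2. \tag{7.1}$$

**Step 3: $\rho\ge1$.** This case needs the hypothesis that the extension does not split; the inequality of Step 5 would not exclude it. If $\rho=0$, then $G_1\to I$ is an isomorphism, so the extension splits over $I\subset E$. Now $\mathrm{Ext}^1(E/I,A)\cong\mathrm{Ext}^1(A,E/I)^*=H^1(A^*\otimes E/I)^*=0$, as $E/I$ has finite length. So $\mathrm{Ext}^1(E,A)\to\mathrm{Ext}^1(I,A)$ is injective, and the extension splits over $E$, a contradiction.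

**Step 4: $G_1$ and $G_2=G/G_1$ are $\mu$-stable.** This makes (6.1) available for both. $G_1$ is $\mu$-semistable with $c=1$. A subsheaf of rank $r'$ with $0<r'<\rho+2$ and equal slope would have $c=\frac{r'}{\rho+2}$, not an integer. So $G_1$ is $\mu$-stable.

$G_2$ is torsion-free, with rank $m-\rho$ and $c=1$. The cokernel of $A\to G_2$ is $G/(A+G_1)=E/I$, of finite length. Let $Q$ be a torsion-free quotient of $G_2$ with $0<\mathrm{rk}\,Q<m-\rho$, and let $Q'\subset Q$ be the image of $A$. Then $Q/Q'$ is a quotient of $E/I$, so it has finite length, and $c(Q)=c(Q')$, $\mathrm{rk}\,Q'=\mathrm{rk}\,Q<m$. Since $Q'$ is a torsion-free quotient of the $\mu$-stable $A$ of smaller positive rank, $\mu(Q')>\frac1m>0$, so $c(Q)=c(Q')\ge1$ and $\mu(Q)\ge\frac1{\mathrm{rk}\,Q}>\frac1{m-\rho}=\mu(G_2)$. So $G_2$ is $\mu$-stable.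

**Step 5: the two pieces cannot both satisfy (6.1).** Write $v(G_1)=(\rho+2,1,s_1)$ and $v(G_2)=(m-\rho,1,s_2)$, with $s_1+s_2=m+2$. From (6.1),
$$(\rho+2)s_1\le2m+1,\qquad(m-\rho)s_2\le2m+1 .$$
Adding,
$$m+2\le(2m+1)\Bigl(\frac1{\rho+2}+\frac1{m-\rho}\Bigr)=\frac{(2m+1)(m+2)}{(\rho+2)(m-\rho)},$$
so $(\rho+2)(m-\rho)\le2m+1$. As a function of $\rho$ the left side has derivative $m-2-2\rho$, so it increases for $\rho\le\frac{m-2}2$. By (7.1) and Step 3 it is at least its value $3(m-1)$ at $\rho=1$. So $3m-3\le2m+1$, that is, $m\le4$, a contradiction. $\square$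

At $\rho=0$ the inequality of Step 5 would read $2m\le2m+1$, which is true; this is why Step 3 had to be separate.

**Corollary 9.** Let $E=E_L$ and $E'=E_{L'}$ be as in Section 6, possibly equal. Then $H^0(E)\otimes H^0(E')\to H^0(E\otimes E')$ is surjective. In particular $\Lambda^2H^0(E)\to H^0(S,\mathcal O(H))$ is surjective.

Proof. Tensor $0\to M_{E'}\to H^0(E')\otimes\mathcal O_S\to E'\to0$ with $E$. The cokernel of the map in question embeds in $H^1(E\otimes M_{E'})$, which is dual to $H^1(E^*\otimes M_{E'}^*)=\mathrm{Ext}^1(E,A_{E'})$. This is $0$ by Lemma 7(c) and Proposition 8. For $E'=E$, the surjection is compatible with interchanging the factors, and $E\otimes E=S^2E\oplus\Lambda^2E$ with $\Lambda^2E=\mathcal O(H)$. The antisymmetric parts give the second claim. $\square$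

## 8. Every $F$ on $C_0$ has canonical determinant and surjective $\delta_F$

**Proposition 10.** Let $F$ be semistable of rank 2 and degree $4m$ on $C_0$ with $h^0(F)\ge m+2$. Then $F$ is stable, $h^0(F)=m+2$, $\det F\cong K$, and $\delta_F:\Lambda^2H^0(F)\to H^0(K)$ is surjective.

Proof. The first two claims are Lemma 3(a),(b). Suppose one of the other two fails.

**Step 1: $F$ is an extension of line bundles.** Either $\det F\not\cong K$ and $h^0(\det F)=2m$, or $\det F\cong K$ and $\delta_F$ is not onto a space of dimension $2m+1$. In both cases $\delta_F$ has rank $\le2m$. Take $L,L'$ from Lemma 3(c), and put $N=KL^{-1}$, $N'=KL'^{-1}$, $E=E_L$, $E'=E_{L'}$. Let $e\in H^0(NN')^*$ be the class of $0\to L\to F\to N'\to0$. All sections of $N'$ lift, so $e$ annihilates the image of $\beta$ by Lemma 4. Also $e\ne0$, since $\deg N'=3m-2>2m$ and $F$ is stable.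

**Step 2: the cokernel of $\beta$ embeds in $H^0(LL'^{-1})^*$.** This transfers Corollary 9 from $S$ to $C_0$. Since $H^0(E)\to H^0(N)$ and $H^0(E')\to H^0(N')$ are onto, $\mathrm{Im}\,\beta$ is the image of $H^0(E)\otimes H^0(E')$ in $H^0(NN')$, which by Corollary 9 is the image of $H^0(E\otimes E')$. We factor $E\otimes E'\to NN'$ through $N\otimes E'|_{C_0}$. Tensoring (6.2) with $E'$ gives
$$0\to H^0(L)^*\otimes E'\to E\otimes E'\to N\otimes E'|_{C_0}\to0,$$
and $H^1(E')=0$, so $H^0(E\otimes E')\to H^0(N\otimes E'|_{C_0})$ is onto. The kernel of $E'|_{C_0}\to N'$ is the line bundle $KN'^{-1}=L'$, because $\det E'|_{C_0}=K$. So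
$$0\to NL'\to N\otimes E'|_{C_0}\to NN'\to0$$
is exact, and $\mathrm{coker}\,\beta=\mathrm{coker}\bigl(H^0(N\otimes E'|_{C_0})\to H^0(NN')\bigr)$ embeds in $H^1(NL')=H^0(KN^{-1}L'^{-1})^*=H^0(LL'^{-1})^*$.

**Step 3: the case $L\not\cong L'$.** Here $LL'^{-1}$ is a nontrivial line bundle of degree 0, so $\beta$ is surjective and $e=0$, a contradiction.

**Step 4: the case $L\cong L'$.** Now $\det F\cong L\cdot KL'^{-1}\cong K$, so by assumption $\delta_F$ is not onto. By Step 2, $\dim\mathrm{coker}\,\beta\le1$. We identify the only possible $F$ with $E|_{C_0}$. As in Step 2, $E|_{C_0}$ is an extension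
$$0\to L\to E|_{C_0}\to N\to0, \tag{8.1}$$
in which all sections of $N$ lift, because they lift to $E$. The map $\Lambda^2H^0(E)\to H^0(S,\mathcal O(H))$ is onto by Corollary 9, and $H^0(S,\mathcal O(H))\to H^0(C_0,K)$ is onto since $H^1(\mathcal O_S)=0$. So $\delta_{E|_{C_0}}$ is surjective onto $H^0(K)$. It follows that (8.1) does not split: for $L\oplus N$ the image of $\delta$ is the image of $H^0(L)\otimes H^0(N)$, of dimension at most $2m<g$. So the classes of $F$ and of $E|_{C_0}$ are both nonzero elements of $(\mathrm{coker}\,\beta)^*$, which has dimension at most 1. They are proportional, so $F\cong E|_{C_0}$. But then $\delta_F$ is onto, a contradiction. $\square$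

## 9. Semistable limits over a discrete valuation ring

To specialize from a general curve to $C_0$ we need a limit bundle that is again semistable. We prove the relative form of Langton's theorem that is needed. Semistability over a field that is not algebraically closed means semistability after base change to the algebraic closure.

**Lemma 11.** Let $\mathcal R$ be a discrete valuation ring with uniformizer $\pi$, generic point $\eta$ and residue field $\mathbb C$. Let $X\to\mathrm{Spec}\,\mathcal R$ be smooth and projective with geometrically connected fibres of dimension 1, with generic fibre $X_\eta$ and special fibre $X_0$. Let $F_\eta$ be a semistable rank-2 bundle of degree $d$ on $X_\eta$. Then $F_\eta$ extends to a rank-2 bundle on $X$ whose restriction to $X_0$ is semistable.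

The mechanism is an elementary modification. Example: on $X=C\times\mathrm{Spec}\,\mathcal R$ with $\mathbb C\subset\mathcal R$, let $Q,B$ be line bundles on $C$ with $\deg Q<\deg B$, let $0\ne e\in\mathrm{Ext}^1(B,Q)$, and let $F$ be the extension of $B_X$ by $Q_X$ (the pullbacks to $X$) with class $\pi e$. The special fibre is $Q\oplus B$, destabilized by $B$. Put $F^{(1)}=\ker(F\to F_0\to Q)$. It maps onto $B_X$ with kernel $\pi Q_X$, so it is an extension of $B_X$ by $Q_X$ with some class $e'$ satisfying $\pi e'=\pi e$. As $\mathrm{Ext}^1(B,Q)\otimes\mathcal R$ is torsion-free, $e'=e$. So the special fibre of $F^{(1)}$ is the extension with class $e$.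

Proof of Lemma 11. $X$ is regular of dimension 2, so the reflexive hull of a coherent extension of $F_\eta$ is a locally free extension $F^{(0)}$. For any locally free extension $F$ write $F_0=F|_{X_0}$; it has degree $d$.

**Step 1: one modification.** Suppose $F^{(n)}_0$ is not semistable. Let $B_n\subset F^{(n)}_0$ be the maximal destabilizing line subbundle, so $\deg B_n>\frac d2$, and put $Q_n=F^{(n)}_0/B_n$ and $F^{(n+1)}=\ker(F^{(n)}\to F^{(n)}_0\to Q_n)$. In a local basis $e_1,e_2$ of $F^{(n)}$ such that $e_1$ reduces to a generator of $B_n$, the sheaf $F^{(n+1)}$ is generated by $e_1,\pi e_2$. So it is locally free, and it extends $F_\eta$. From $\pi F^{(n+1)}\subset\pi F^{(n)}\subset F^{(n+1)}\subset F^{(n)}$, together with $\pi F^{(n)}/\pi F^{(n+1)}\cong F^{(n)}/F^{(n+1)}=Q_n$ and $F^{(n+1)}/\pi F^{(n)}=B_n$, we get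
$$0\to Q_n\to F^{(n+1)}_0\to B_n\to0, \tag{9.1}$$
where the second map is induced by $F^{(n+1)}\subset F^{(n)}$. If $F_0^{(n+1)}$ is again not semistable, then $\deg B_{n+1}>\frac d2>\deg Q_n$, so $B_{n+1}$ does not lie in $Q_n$. So $B_{n+1}\to B_n$ is nonzero and $\deg B_{n+1}\le\deg B_n$.

**Step 2: what happens if the process never stops.** The integers $\deg B_n>\frac d2$ are then eventually constant. After renumbering they are constant, and all maps $B_{n+1}\to B_n$ are isomorphisms. So (9.1) is split by $B_{n+1}$, and $Q_{n+1}\cong Q_n$. Write $F=F^{(0)}$, $Q=Q_0$, and $Q^{(n)}=F/F^{(n)}$, which is killed by $\pi^n$. We shall see that these sheaves are infinitesimal deformations of the quotient $F_0\to Q$ to all orders.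

**Step 3: $Q^{(n)}$ is a line bundle on $X_n=X\times_{\mathrm{Spec}\,\mathcal R}\mathrm{Spec}\,\mathcal R/\pi^n$, for $n\ge1$.** The image of $F^{(n)}$ in $F_0$ lies in the image $B_0$ of $F^{(1)}$, and it contains the image of $B_n\to B_{n-1}\to\dots\to B_0$. So it equals $B_0$, and $Q^{(n)}/\pi Q^{(n)}=F_0/B_0=Q$ is a line bundle on $X_0$. By Nakayama, at a point $x\in X_0$ we have $Q^{(n)}_x\cong\mathcal O_{X,x}/J$ for an ideal $J$ containing $\pi^n$. Let $\xi$ be the generic point of $X_0$; $\mathcal O_{X,\xi}$ is a discrete valuation ring with uniformizer $\pi$. Since $Q^{(n)}$ has a filtration with the $n$ factors $F^{(i)}/F^{(i+1)}=Q_i$, $0\le i<n$, it has length $n$ at $\xi$, so $J_\xi=(\pi^n)$. As $\pi$ is a prime element of $\mathcal O_{X,x}$,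
$$J\subset\pi^n\mathcal O_{X,\xi}\cap\mathcal O_{X,x}=\pi^n\mathcal O_{X,x}.$$
So $J=(\pi^n)$.

**Step 4: a destabilizing quotient on the generic fibre.** By Step 3, $F\otimes\mathcal R/\pi^n\to Q^{(n)}$ is, for every $n$, an $\mathcal R/\pi^n$-point of the relative Quot scheme $\mathcal Q$ over $\mathcal R$ that parametrizes flat quotients of $F$ of rank 1 and degree $\deg Q$ on fibres. $\mathcal Q$ is of finite type over $\mathcal R$. If its generic fibre $\mathcal Q_\eta$ were empty, $\pi$ would be nilpotent on $\mathcal Q$, say $\pi^N=0$, and $\mathcal Q$ would have no $\mathcal R/\pi^n$-point for $n>N$. So $\mathcal Q_\eta\ne\emptyset$, and over an algebraic closure of the fraction field $F_\eta$ has a quotient of rank 1 and degree $\deg Q=d-\deg B_0<\frac d2$. Dividing by torsion does not increase the degree, so this contradicts the semistability of $F_\eta$. Hence the process stops, at a bundle with semistable special fibre. $\square$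

## 10. From $C_0$ to the general curve: proof of Theorem A

A general curve is BN-general, so Lemma 3(a),(b) gives stability and $h^0(F)=m+2$. It remains to show that $\det F\cong K$.

**Step 1: the bad curves form a constructible set.** Let $T$ be the irreducible parameter space of tricanonically embedded smooth curves of genus $g$, with universal curve $\mathcal C\to T$ and relative canonical bundle $\omega$. For $F$ semistable of rank 2 and degree $2g-2$ on a fibre, $F\otimes\omega^3$ has slope $7(g-1)>2g-1$. So $H^1(F\otimes\omega^3(-x))=0$ for every point $x$ (it is dual to a space of maps from a semistable bundle of slope $>2g-2$ to the canonical bundle). Hence $F\otimes\omega^3$ is globally generated with vanishing $H^1$, and it has $14(g-1)-2(g-1)=12(g-1)$ sections. So all such $F$ occur as quotients of $(\omega^{-3})^{\oplus12(g-1)}$, with a fixed Hilbert polynomial. The locally free semistable quotients form an open subset $\mathcal U$ of a relative Quot scheme over $T$. It is of finite type over $T$, and all semistable bundles of rank 2 and degree $2g-2$ on the fibres occur in the family over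 $\mathcal U$. Let $\mathcal U_{bad}\subset\mathcal U$ be the set where $h^0(F)\ge m+2$ and $h^1(\det F)=0$. The first condition is closed and the second is open, and the second means $\det F\not\cong\omega$. So $\mathcal U_{bad}$ is locally closed, and its image $T_{bad}\subset T$ is constructible. It depends only on isomorphism classes of curves. We must show that $T_{bad}$ is not dense: then the curves outside its closure form a dense open set, on which $\det F\cong K$ always holds.

**Step 2: a one-parameter degeneration to $C_0$.** Suppose $T_{bad}$ is dense. Being constructible, it contains a dense open subset $T'$ of the irreducible $T$. Choose an irreducible curve $Z\subset T$ through a point $[C_0]$ representing $C_0$ and meeting $T'$. A dense open subset of $Z$ lies in the image of $\mathcal U_{bad}$, so the fibre of $\mathcal U_{bad}$ over the generic point of $Z$ is nonempty. It is of finite type, so it has a point over a finite extension of the function field of $Z$. Normalizing $Z$ in this extension and localizing at a point over $[C_0]$ gives a discrete valuation ring $\mathcal R$ with residue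 field $\mathbb C$, a smooth projective family $X\to\mathrm{Spec}\,\mathcal R$ with special fibre $C_0$, and a semistable $F_\eta$ on $X_\eta$ with
$$h^0(F_\eta)\ge m+2,\qquad h^0(\det F_\eta)=g-1 .$$

**Step 3: the limit bundle.** By Lemma 11, $F_\eta$ extends to a bundle $\mathcal F$ on $X$ with $F_0=\mathcal F|_{C_0}$ semistable, of degree $2g-2$. By semicontinuity $h^0(F_0)\ge h^0(F_\eta)\ge m+2$. By Proposition 10, $h^0(F_0)=m+2$, $\det F_0\cong K_{C_0}$, and $\delta_{F_0}:\Lambda^2H^0(F_0)\to H^0(K_{C_0})$ is surjective.

**Step 4: comparing dimensions.** The $\mathcal R$-modules $P=H^0(X,\mathcal F)$ and $W=H^0(X,\det\mathcal F)$ are finitely generated and torsion-free, hence free, of ranks $h^0(F_\eta)$ and $g-1$. From $0\to\mathcal F\xrightarrow{\pi}\mathcal F\to F_0\to0$, and similarly for $\det\mathcal F$, the reductions $P\otimes\mathbb C\to H^0(F_0)$ and $W\otimes\mathbb C\to H^0(\det F_0)$ are injective. Since $m+2\le h^0(F_\eta)\le h^0(F_0)=m+2$, the first is an isomorphism. The map $\Lambda^2P\to W$ reduces to $\delta_{F_0}$, so the surjection $\delta_{F_0}$ factors as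
$$\Lambda^2(P\otimes\mathbb C)\to W\otimes\mathbb C\hookrightarrow H^0(K_{C_0}).$$
A space of dimension $g-1$ would then surject onto a space of dimension $g$, a contradiction. So $T_{bad}$ is not dense, and Theorem A is proved. With (iii), this proves Theorem B: the conjecture of Bakker and Farkas is true. $\square$

## 11. Genus 9, genus 11, and Petri-general curves that carry such bundles

The following complements are not used in the proof. They show why the hypotheses are there.

**Proposition 12.**

1. Theorem A fails for $g=9$: on a general curve of genus 9 there are semistable bundles of degree 16 with $h^0=6=\frac{g+3}2$ and non-canonical determinant.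
2. For every $m\ge5$, the Petri-general curve $C_0$ of Section 6, of genus $g=2m+1$, carries a stable bundle of degree $2g-2$ with $h^0=\frac{g+3}2$ (necessarily with canonical determinant, by Proposition 10). So "general" in Theorem B cannot be weakened to "Brill–Noether–Petri general".
3. On a general curve of genus 11, $B(2,20,7)\ne\emptyset$. So the conclusion of Theorem B fails for $g=11$.

Proof. (1) The Brill–Noether number for degree 8 and three sections is $0$, so there is $A$ of degree 8 with $h^0(A)\ge3$ (Kempf and Kleiman–Laksov). As $h^1(A)=h^0(A)$ and $4\cdot4=16>9$, BN-generality gives $h^0(A)=3$. Then $A\oplus A$ is semistable of degree 16 with $h^0=6$ and determinant $A^2$. On a general curve all Petri maps are injective (the Gieseker–Petri theorem). If $A^2\cong K$, then $KA^{-1}\cong A$, and for independent $s,t\in H^0(A)$ the nonzero tensor $s\otimes t-t\otimes s$ would lie in the kernel of the Petri map of $A$. So $A^2\not\cong K$.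

(2) By Section 1 and Lemma 2 there is $L$ on $C_0$ with $\deg L=m+2$ and $h^0(L)=2$. Let $F=E_L|_{C_0}$. By the argument of Step 4 in Section 8, which for this part uses only Corollary 9, $F$ is a non-split extension of $N=KL^{-1}$ by $L$ in which all sections of $N$ lift. By Lemma 5, $F$ is stable of degree $4m=2g-2$ with $h^0(F)=m+2$. For $m\ge7$ this is a curve of odd genus $\ge15$ with injective Petri maps on which the conclusion of Theorem B is false.

(3) The computation in Section 5 applies to every BN-general curve of genus 11, hence to a general one.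

There is a second proof of (3), which goes through (2). By Mukai ("Curves and K3 surfaces of genus eleven", 1996) the map to $\mathcal M_{11}$ from the 30-dimensional space of pairs $(S,C)$, where $S$ is a primitively polarized K3 surface of degree 20 and $C$ a smooth curve in the polarization class, is dominant. Since $\dim\mathcal M_{11}=30$ and the pairs with Picard number $>1$ lie in countably many divisors, whose images are not dense, a very general curve of genus 11 lies on some $S$ with $\mathrm{Pic}\,S=\mathbb Z[C]$. It is also BN-general. These are the only properties of $C_0$ used in Sections 6–8 and in (2), so it carries a stable bundle of degree 20 with $h^0\ge7$. The set of curves carrying such a bundle is the image of a locally closed subset of the scheme $\mathcal U$ of Section 10, hence constructible. It contains the very general curves, so it is dense, and it contains a dense open set. $\square$
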